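# The column of $\infty$ under Robinson–Schensted insertion: Poisson along antichains, not Poisson at comparable points

## 1. One value of $t$: the jumps form a Poisson process

Take independent uniform random numbers, insert some of them into a tableau by Schensted's algorithm, then insert one letter $\infty$, larger than everything, then insert many more numbers. The later numbers push $\infty$ upward and to the left. In which column does it end up? There are two parameters, the number of letters before $\infty$ and the number after it, and a conjecture says that in a suitable scaling the column number, as a random function of both parameters, becomes the counting function of a planar Poisson process. This conjecture is stated in the paper of Łukasz Maślanka, Mikołaj Marciniak and Piotr Śniady, "Poisson limit of bumping routes in the Robinson-Schensted correspondence", arXiv:2005.14397 (2020). We begin with the case in which it is true and comparatively easy: the number of letters after $\infty$ is frozen. Then we ask what changes when it varies.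

### Insertion, and the model

Tableaux are drawn in the French convention: row $0$ is at the bottom, column $0$ is at the left, and a box is named by $(x,y)$, where $x$ is its column and $y$ its row. Entries increase along rows to the right and along columns upward.

**Definition (row insertion).** To insert $a$ into a row: if no entry of the row is larger than $a$, append $a$ at the end and stop. Otherwise $a$ replaces the smallest entry larger than $a$, and the bumped entry is inserted in the same way into the next row up. For a word $w$ of distinct elements of $\mathbb R\cup\{\infty\}$, the *insertion tableau* $P(w)$ is obtained from the empty tableau by inserting the letters of $w$ from left to right into row $0$. We write $\operatorname{sh}(w)$ for the shape of $P(w)$. The *recording tableau* $Q(w)$ has the same shape, and its entry in a box is the position of the letter whose insertion created that box.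

Let $\dots,\xi_{-2},\xi_{-1},\xi_1,\xi_2,\dots$ be independent and uniform on $[0,1]$ (a variable $\xi_0$ plays no role). Almost surely they are distinct. For integers $a,n\ge 0$ put
$$w(a,n)=(\xi_{-a},\dots,\xi_{-1},\xi_1,\dots,\xi_n),\qquad w^\infty(a,n)=(\xi_{-a},\dots,\xi_{-1},\infty,\xi_1,\dots,\xi_n).$$
Positions are the indices, and $\infty$ has position $0$. Let $T(a,n)=P(w(a,n))$, with shape $\lambda(a,n)$; let $T^\infty(a,n)=P(w^\infty(a,n))$, with shape $\mu(a,n)$; let $Q(a,n)$ be the recording tableau of $w(a,n)$. The two numbers that matter are

- $X(a,n)$, the column of $\infty$ in $T^\infty(a,n)$;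
- $c(a,n)$, the column of the single box $\lambda(a+1,n)/\lambda(a,n)$ that appears when $\xi_{-a-1}$ is prepended.

For real $m,s,t>0$ the scaled column number is
$$x_m(s,t)=X\big(\lfloor ms\rfloor,\lfloor m^2/t^2\rfloor\big).\tag{1}$$
A large $t$ means few letters after $\infty$. We also allow $s=0$.

**A computation by hand.** Only the relative order of letters matters, so use integers: $\xi_{-2}=4$, $\xi_{-1}=2$, $\xi_1=3$, $\xi_2=1$. Insert $2,\infty,3,1$. After $2,\infty$ the bottom row is $2\ \infty$, so $X(1,0)=1$. Inserting $3$ bumps $\infty$ to row $1$: the rows are $2\ 3$ and $\infty$, so $X(1,1)=0$. Inserting $1$ bumps $2$, which bumps $\infty$ to row $2$, so $X(1,2)=0$. Now prepend $4$. The word $4,2,\infty$ gives rows $2\ \infty$ and $4$. Inserting $3$ gives $2\ 3$ and $4\ \infty$. Inserting $1$ gives $1\ 3$, then $2\ \infty$, then $4$. So $X(2,0)=X(2,1)=X(2,2)=1$. As $a=0,1,2$, the values $X(a,n)$ are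
$$0,1,1\ \ (n=0),\qquad 0,0,1\ \ (n=1),\qquad 0,0,1\ \ (n=2).$$
For the shapes without $\infty$: $c(0,0)=0$, $c(1,0)=0$; $c(0,1)=1$, $c(1,1)=0$; $c(0,2)=1$, $c(1,2)=0$. We shall return to this table.

### Textbook facts

They can be found in Fulton, *Young Tableaux*, §§1–4 and App. A, and in Schensted (1961), Knuth (1970) and Schützenberger.

**(F1)** Deleting the largest letter from a word deletes just that letter from the insertion tableau. So deleting $\infty$ from $T^\infty(a,n)$ gives $T(a,n)$, and $\mu(a,n)/\lambda(a,n)$ is one box, in column $X(a,n)$.

**(F2)** $P(hw)$ is obtained from $P(w)$ by *column insertion* of $h$: if $h$ exceeds all entries of column $0$, put it on top; otherwise it replaces the smallest larger entry, which is inserted into the next column in the same way. Moreover, reversing a word transposes the shape of its insertion tableau.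

Example: column insertion of $2$ into the tableau with column $1,3$ replaces $3$ by $2$, and $3$ goes to column $1$. Indeed $P(2,3,1)$ has rows $1\ 3$ and $2$.

For (F3) we need two notions. The *inverse* of a word is the word that lists its positions in increasing order of the letters. *Jeu de taquin*: if the box at the origin of a tableau is emptied, slide into the hole the smaller of its right and upper neighbours, then do the same with the new hole, until the hole has neither neighbour. More generally, the *rectification* of the part of a tableau with entries in an interval is obtained by such slides into inner corners until no hole is left; the result does not depend on the choices. Deleting only the largest entries needs no slide, and deleting only the smallest entry needs one slide, from the origin. Example: from rows $1\ 2$ and $3\ 4$ delete $1$. Then $2$ slides left, $4$ slides down, and we get rows $2\ 4$ and $3$.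

**(F3)** If $\sigma$ is the inverse of $w$, then $P(\sigma)=Q(w)$. If $I$ is an interval of letters and $\sigma|_I$ is the subword of letters in $I$, then $P(\sigma|_I)$ is the rectification of the part of $P(\sigma)$ with entries in $I$. In particular it depends only on $P(\sigma)$ and $I$.

Example: $w=(2,3,1)$ has $Q(w)$ with rows $1\ 2$ and $3$; its inverse is $(3,1,2)$, and $P(3,1,2)$ is the same tableau. Also $\sigma=(3,4,1,2)$ has $P(\sigma)$ with rows $1\ 2$, $3\ 4$, and the subword $(3,4,2)$ has $P$ with rows $2\ 4$, $3$, as in the slide above.

Let $f^\lambda$ be the number of standard tableaux of shape $\lambda$ (and $f=0$ for something that is not a diagram). The Robinson–Schensted correspondence $\pi\mapsto(P(\pi),Q(\pi))$ is a bijection from permutations of $N$ letters to pairs of standard tableaux of equal shape with $N$ boxes, so $\sum_{\lambda\vdash N}(f^\lambda)^2=N!$. Write $\mathrm{Pl}_N$ for the Plancherel measure $(f^\lambda)^2/N!$. Write $\lambda+e_i$ or $\lambda-e_i$ for $\lambda$ with a box added to, or removed from, column $i$.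

**(F4)** Let $\lambda=\nu^0\subset\nu^1\subset\dots\subset\nu^r$ with one box added at each step and $|\lambda|=N=a+n$. Then
$$\mathbb P\big(\lambda(a+j,n)=\nu^j,\ 0\le j\le r\big)=\mathbb P\big(\lambda(a,n+j)=\nu^j,\ 0\le j\le r\big)=\frac{f^{\lambda}f^{\nu^r}}{(N+r)!}.\tag{2}$$
For appended letters: $w(a,n+r)$ is a uniformly random order of $N+r$ letters; its final $P$ can be any of $f^{\nu^r}$ tableaux, and its $Q$ is any of the $f^\lambda$ standard fillings of $\lambda$ followed by the prescribed chain. For prepended letters, reverse the words, which turns prepending into appending, and transpose all shapes, which does not change any $f$. With $r=0$: $\lambda(a,n)$ has law $\mathrm{Pl}_{a+n}$.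

### The column of $\infty$ is driven by the columns $c(a,n)$

**Lemma 1.** $X(0,n)=0$, and $X(a+1,n)=X(a,n)+\mathbf 1\{c(a,n)=X(a,n)\}$.

*Proof.* By (F2), $T^\infty(0,n)$ is the column insertion of $\infty$ into $T(0,n)$, so $\infty$ goes on top of column $0$. Now let $T=T(a,n)$, $X=X(a,n)$, $c=c(a,n)$. By (F1), $T^\infty(a,n)$ is $T$ with $\infty$ on top of column $X$. Column-insert $h=\xi_{-a-1}$ into both tableaux. Let $z_j$ be the value inserted into column $j$ of $T$; the process in $T$ stops in column $c$. In columns to the left of $X$ the two tableaux coincide and so do the two procedures. If $c<X$, both stop before reaching $\infty$. If $c>X$, then $z_X$ bumps a finite entry of column $X$, the same one in both tableaux, and the rest agrees; $\infty$ does not move. If $c=X$, then $z_X$ exceeds all finite entries of column $X$, so in $T^\infty(a,n)$ it bumps $\infty$, which lands on top of column $X+1$. $\square$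

In the table: for $n=1$, $c(0,1)=1\ne0=X(0,1)$ gives no jump, and $c(1,1)=0=X(1,1)$ gives a jump. So for fixed $n$, from level $x$ we wait for the first step with $c(a,n)=x$. For $a=0$ the probability of a jump is $\mathbb P(c(0,n)=0)$, and (2) gives it by hand: for $n=0,1,2$ it is $1$, then $\tfrac{1}{2}$ (from the chain $(1)\subset(1,1)$), then $\tfrac{1\cdot2+1\cdot1}{3!}=\tfrac12$ (from $(2)\subset(2,1)$ and $(1,1)\subset(1,1,1)$). We shall see that it behaves like $(n+1)^{-1/2}$. With $n\approx m^2/t^2$ this is $t/m$ per step, and $ms$ steps give about $st$ jumps. This is why the scaling (1) is the right one.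

**Lemma 2.** If $n\le n'$, then $c(a,n)\le c(a,n')$.

*Proof.* It suffices to take $n'=n+1$. Put $w=w(a,n)$, $h=\xi_{-a-1}$, $v=\xi_{n+1}$. Then $c(a,n)$ is the column of $\operatorname{sh}(hw)/\operatorname{sh}(w)$, and $c(a,n+1)$ is the column of $\operatorname{sh}(hwv)/\operatorname{sh}(wv)$.

Suppose $\operatorname{sh}(hw)\ne\operatorname{sh}(wv)$. Both are contained in $\operatorname{sh}(hwv)$, each has one box more than $\operatorname{sh}(w)$, and $\operatorname{sh}(hwv)$ has two more. So $\operatorname{sh}(hwv)$ is their union, the boxes $\operatorname{sh}(hw)/\operatorname{sh}(w)$ and $\operatorname{sh}(hwv)/\operatorname{sh}(wv)$ coincide, and $c(a,n)=c(a,n+1)$.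

Suppose $\operatorname{sh}(hw)=\operatorname{sh}(wv)$. Let $\sigma$ be the inverse of $hwv$ and $R=P(\sigma)$, of shape $\operatorname{sh}(hwv)$. The smallest letter of $\sigma$ is the position of $h$; the largest is the position of $v$, call it $M$. Deleting letters from $hwv$ amounts to restricting $\sigma$ to the remaining positions. So (F3) gives three statements. Deleting $M$ from $R$ gives a tableau of shape $\operatorname{sh}(hw)$. Deleting the smallest letter and performing one slide from the origin gives a tableau $R^\circ$ of shape $\operatorname{sh}(wv)=\operatorname{sh}(R)\setminus\{E\}$, where $E$ is the box vacated at the end of the slide. Deleting $M$ from $R^\circ$ gives shape $\operatorname{sh}(w)$. By assumption $\operatorname{sh}(R)\setminus\{E\}=\operatorname{sh}(hw)$, so $M$ occupies $E$ in $R$. Hence in the last step of the slide it is $M$ that moves, to the left or lower neighbour of $E$. Therefore $\operatorname{sh}(wv)/\operatorname{sh}(w)=\operatorname{sh}(hw)/\operatorname{sh}(w)$ is that neighbour, while $\operatorname{sh}(hwv)/\operatorname{sh}(wv)=E$. The neighbour is weakly to the left of $E$, so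 $c(a,n)\le c(a,n+1)$. $\square$

Smallest example of the second case: $w$ empty, $h=2$, $v=3$. Then $R$ is one row of two boxes, $M$ slides to the origin, and $c$ goes from $0$ to $1$, as in the table.

### The frequency of each column

**Lemma 3.** For $a+n+1=N$ put $p_i(N)=\mathbb P(c(a,n)=i)$; by (2) this depends only on $N$. Then $\sqrt N\,p_i(N)\le1$, and $\sqrt N\,p_i(N)\to1$ as $N\to\infty$.

*Proof.* **Step 1. The upper bound.** By (2) with $r=1$ and Cauchy–Schwarz (the map $\lambda\mapsto\lambda+e_i$ is injective),
$$p_i(N)=\sum_{\lambda\vdash N-1}\frac{f^\lambda f^{\lambda+e_i}}{N!}\le\frac{\sqrt{(N-1)!\,N!}}{N!}=N^{-1/2}.$$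

**Step 2. Averages of the $p_i$ are column lengths.** This step determines the growth of partial sums. Let $q_i(N)=\sum_{j\le i}p_j(N)=\mathbb P(c(0,N-1)\le i)$. By (2), $q_i(M)$ is also the probability that the $M$-th box of the growing diagrams $\lambda(0,1)\subset\lambda(0,2)\subset\cdots$ falls in a column $\le i$. So $\Sigma_i(N)=\sum_{M\le N}q_i(M)$ is the expected total length of columns $0,\dots,i$ under $\mathrm{Pl}_N$. We claim $\Sigma_i(N)\sim2(i+1)\sqrt N$.

For the upper bound, Step 1 gives $\Sigma_i(N)\le(i+1)\sum_{M\le N}M^{-1/2}\le2(i+1)\sqrt N$. For the lower bound we use the limit shape theorem (Logan–Shepp 1977, Vershik–Kerov 1977). Shrink the diagram by $\sqrt N$ and describe its outer boundary by a function $\omega_\lambda(u)$ in the coordinates $u=x-y$, $v=x+y$; under $\mathrm{Pl}_N$, $\sup_u|\omega_\lambda(u)-\Omega(u)|\to0$ in probability, where $\Omega(u)=|u|$ for $|u|\ge2$ and $\Omega(u)=\frac2\pi\big(u\arcsin\frac u2+\sqrt{4-u^2}\big)$ for $|u|<2$. Here $\Omega(u)>|u|$ for $|u|<2$: $\Omega$ is even, $\Omega(2)=2$, and $\Omega'(u)=\frac2\pi\arcsin\frac u2<1$ on $[0,2)$. Fix $\varepsilon\in(0,1)$. The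 point $(x,y)=(\delta,2-\varepsilon)$ has $u=\delta-2+\varepsilon$ and $v=\delta+2-\varepsilon$. As $\delta\to0$, $\Omega(u)-v\to\Omega(2-\varepsilon)-(2-\varepsilon)>0$, so for some $\delta>0$ the point lies strictly below the limit curve. Hence, with probability tending to $1$, $(\delta\sqrt N,(2-\varepsilon)\sqrt N)$ lies inside the diagram and column $\lfloor\delta\sqrt N\rfloor$ has length at least $(2-\varepsilon)\sqrt N$. Columns weakly decrease in length, so the same holds for each fixed column $j$. Thus $\liminf\Sigma_i(N)/\sqrt N\ge(2-\varepsilon)(i+1)$ for every $\varepsilon$.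

**Step 3. From averages to single terms.** By Lemma 2, $q_i(N)$ is non-increasing in $N$. For $\varepsilon>0$,
$$\varepsilon N\,q_i(N)\ge\Sigma_i(\lfloor(1+\varepsilon)N\rfloor)-\Sigma_i(N),\qquad\text{so}\qquad \liminf_{N\to\infty}\sqrt N\,q_i(N)\ge\frac{2(i+1)(\sqrt{1+\varepsilon}-1)}{\varepsilon}.$$
Let $\varepsilon\to0$: the lower limit is at least $i+1$. By Step 1, $\sqrt Nq_i(N)\le i+1$. So $\sqrt N q_i(N)\to i+1$, and taking differences in $i$ gives the lemma. $\square$

### Asymptotic independence of the steps

We write $\approx$ between laws (depending on $m$) when their total variation distance tends to $0$ as $m\to\infty$, and $\wedge$ for minimum.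

**Lemma 4.** Let $t,S>0$, $K\in\mathbb N$, $n=n_m$ with $n_mt^2/m^2\to1$, and $0\le a_1\le a_2\le Sm$. Let $D=(c(a,n)\wedge K)_{a_1\le a<a_2}$, and let $\bar D$ be an i.i.d. sequence of the same length that takes each value $i<K$ with probability $t/m$ and the value $K$ otherwise ($m\ge Kt$). Then
$$\mathrm{law}(D,\lambda(a_2,n))\approx\mathrm{law}(\bar D)\otimes\mathrm{Pl}_{a_2+n}.$$

*Proof.* **Step 1. Read the chain of shapes backward.** This makes each step a one-box removal with an explicit probability. By (2), given the shapes $\lambda(a',n)$ for $a+1\le a'\le a_2$, with $\lambda(a+1,n)=\nu$, the shape $\lambda(a,n)$ equals $\nu-e_i$ with probability proportional to $f^{\nu-e_i}$. Since $\sum_if^{\nu-e_i}=f^\nu$,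
$$\mathbb P\big(c(a,n)=i\mid\lambda(a',n),\ a+1\le a'\le a_2\big)=r_i(\nu),\qquad r_i(\nu)=\frac{f^{\nu-e_i}}{f^\nu}.$$

**Step 2. Couple step by step.** This reduces the lemma to an estimate for single steps. Reveal $\lambda(a_2,n)$, which has law $\mathrm{Pl}_{a_2+n}$. Then, for $a=a_2-1,a_2-2,\dots$, given everything revealed so far, sample the pair consisting of $c(a,n)\wedge K$ and $\bar D_a$ from a coupling that makes them differ with the smallest possible probability, which is at most $\sum_{i<K}|r_i(\lambda(a+1,n))-t/m|$; then sample $c(a,n)$ given $c(a,n)\wedge K$. The conditional law of $\bar D_a$ is always the same, so $\bar D$ is i.i.d. and independent of $\lambda(a_2,n)$. Hence the total variation distance in question is at most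
$$\sum_{a_1\le a<a_2}\ \sum_{i<K}\mathbb E\big|r_i(\lambda(a+1,n))-t/m\big|.$$

**Step 3. A second moment bounds each summand.** Let $N=a+1+n$ and $Z=\sqrt N\,r_i(\lambda(a+1,n))$. Then $\mathbb EZ=\sqrt N\,p_i(N)$ and
$$\mathbb EZ^2=N\sum_{\nu\vdash N}\frac{(f^\nu)^2}{N!}\Big(\frac{f^{\nu-e_i}}{f^\nu}\Big)^2=N\sum_{\nu\vdash N}\frac{(f^{\nu-e_i})^2}{N!}\le N\,\frac{(N-1)!}{N!}=1.$$
So $\mathbb E(Z-1)^2\le2-2\sqrt N\,p_i(N)\to0$ by Lemma 3, and $\mathbb E|r_i-N^{-1/2}|=o(N^{-1/2})$. Since $Nt^2/m^2\to1$ uniformly in $a\le Sm$, also $|N^{-1/2}-t/m|=o(1/m)$ uniformly. Each summand is $o(1/m)$ uniformly, and there are at most $SmK$ of them. $\square$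

### The case of fixed $t$

Let $\mathcal N$ be the Poisson point process of unit intensity on $\mathbb R_+^2$, and $\mathcal N_{s,t}=\mathcal N([0,s]\times[0,t])$. Counts in disjoint sets are independent and Poisson distributed with mean the area; so $s\mapsto\mathcal N_{s,t}$ is a Poisson process of rate $t$.

Two remarks prepare the proof. First, by Lemma 1, $X\wedge K$ is a function of $D$: for $n$ fixed, $X(a_2,n)\wedge K$ is obtained from $X(a_1,n)\wedge K$ by reading $D$ in increasing order of $a$ and, from a state $x<K$, jumping by one exactly when the current entry equals $x$ (state $K$ is absorbing). If $D$ is replaced by $\bar D$, each step from a state $<K$ is a jump with probability $t/m$, whatever the past. Hence under $\bar D$, from a starting value $x$ the final value is distributed as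
$$\min\big(K,\ x+\mathrm{Bin}(a_2-a_1,t/m)\big).\tag{3}$$
Second, truncation is harmless. If $Y_m$ is $\mathbb N_0$-valued, $H$ and $Y$ have a fixed joint law, and $\mathrm{law}(H_m,Y_m\wedge K,Z_m)\approx\mathrm{law}(H,Y\wedge K)\otimes\mathrm{law}(Z_m)$ for every $K$, then
$$\mathrm{law}(H_m,Y_m,Z_m)\approx\mathrm{law}(H,Y)\otimes\mathrm{law}(Z_m).\tag{4}$$
Indeed the truncated and untruncated laws on each side differ by at most $\mathbb P(Y_m\ge K)$, respectively $\mathbb P(Y\ge K)$; the first tends to the second, so the upper limit of the distance in (4) is at most $2\mathbb P(Y\ge K)$, for every $K$.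

**Proposition 5.** Let $t>0$.

(a) For $0<s_1\le\dots\le s_k$, the vector $(x_m(s_j,t))_{j\le k}$ converges in distribution to $(\mathcal N_{s_j,t})_{j\le k}$.

(b) For every $s>0$ and every $n_m$ with $n_mt^2/m^2\to1$,
$$\mathrm{law}\big(X(\lfloor ms\rfloor,n_m),\lambda(\lfloor ms\rfloor,n_m)\big)\approx\mathrm{Poi}(st)\otimes\mathrm{Pl}_{\lfloor ms\rfloor+n_m}.\tag{5}$$

*Proof.* (a) Fix $K$ and apply Lemma 4 with $a_1=0$, $a_2=\lfloor ms_k\rfloor$, $n=\lfloor m^2/t^2\rfloor$. Up to an error tending to $0$ in total variation we may replace $D$ by $\bar D$. Then $a\mapsto X(a,n)\wedge K$, which starts at $0$, becomes a Markov chain with the law of $\min(K,S_a)$, where $S_a$ is a sum of $a$ independent Bernoulli$(t/m)$ variables. The increments of $S$ between the times $\lfloor ms_j\rfloor$ are independent and binomial, and converge to independent Poisson variables with means $(s_j-s_{j-1})t$ (with $s_0=0$). So the vector truncated at $K$ converges to $(\mathcal N_{s_j,t}\wedge K)_j$. As $K$ is arbitrary, (a) follows.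

(b) Lemma 4 with $a_1=0$, $a_2=\lfloor ms\rfloor$, together with (3) and $\mathrm{Bin}(\lfloor ms\rfloor,t/m)\approx\mathrm{Poi}(st)$, gives (5) with the first coordinate truncated at $K$, for every $K$. By (4) the truncation can be removed. $\square$

## 2. Several values of $t$: which jumps can be simultaneous

What changes if $t$ also varies? The full conjecture reads as follows.

**Conjecture.** The random function $(s,t)\mapsto x_m(s,t)$ on $\mathbb R_+^2$ converges in distribution to $(s,t)\mapsto\mathcal N_{s,t}$ as $m\to\infty$, in the sense of finite-dimensional distributions: for all $k$ and all $(s_1,t_1),\dots,(s_k,t_k)$ with $s_i,t_i>0$, the law of $\big(x_m(s_1,t_1),\dots,x_m(s_k,t_k)\big)$ converges to the law of $\big(\mathcal N_{s_1,t_1},\dots,\mathcal N_{s_k,t_k}\big)$.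

Proposition 5 proves it along each line $t=\mathrm{const}$. The natural next attempt is to run the same argument on two lines $t'<t$ at once, with $n=\lfloor m^2/t^2\rfloor\le n'=\lfloor m^2/t'^2\rfloor$: the same letters $\xi_{-1},\xi_{-2},\dots$ drive both walks $X(\cdot,n)$ and $X(\cdot,n')$. For the Poisson process, a point of height $\le t'$ makes both $\mathcal N_{\cdot,t}$ and $\mathcal N_{\cdot,t'}$ jump, whatever their current values; a point of height in $(t',t]$ makes only $\mathcal N_{\cdot,t}$ jump. So we would want, at each step, a joint jump with probability about $t'/m$ and a jump of the first walk alone with probability about $(t-t')/m$.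

From the state $(0,0)$ nothing contradicts this. Suppose that the first walk has jumped alone, so that the state is $(1,0)$. By Lemma 1, a joint jump now needs $c(a,n)=1$ and $c(a,n')=0$. By Lemma 2 this event is empty. So the step-by-step comparison breaks down exactly at the state $(1,0)$, and the same happens whenever the two walks have different values.

**Lemma 6.** Let $n\le n'$.

(i) $X(a,n')\le X(a,n)$.

(ii) If both $X(\cdot,n)$ and $X(\cdot,n')$ jump at the step $a\to a+1$, then $X(a,n)=X(a,n')$.

*Proof.* (i) When a letter is appended to the word, $\infty$ either stays, or is bumped from the end of some row $y$, where it is in column $X$, to the end of row $y+1$. Row $y+1$ had length at most $X$, since otherwise an entry would sit directly above $\infty$. So the new column is at most $X$.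

(ii) By Lemma 1, Lemma 2 and (i), $X(a,n)=c(a,n)\le c(a,n')=X(a,n')\le X(a,n)$. $\square$

The table in Section 1 shows this. At step $a=1$ the letter $4$ arrives and $c(1,n)=0$ for $n=0,1,2$. The walks with $n=1,2$ are at level $0$ and both jump. The walk with $n=0$ is already at level $1$ and does not.

This is not yet a disproof. Finite-dimensional limits do not see single steps: a transition $(1,0)\to(2,1)$ could be made in two different steps $a\ne a'$ with $|a-a'|$ much smaller than $m$, and in the limit it would look like one simultaneous jump. We must show that two *different* steps close to each other rarely both produce jumps. For two steps on one line this is Lemma 4. Here the steps belong to different lines; but Lemma 2 moves both to one line, because $c(a',n')=0$ forces $c(a',n)=0$. In the next section we prove a bound that does not even need the limit shape theorem: steps that produce small columns must use letters within distance of order $1/m$ of $1$, and two such letters rarely occur in a short window.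

## 3. Steps with a small column use letters near $1$

**Lemma 7.** Let $N=a+n$, $i\ge0$, $\rho>0$. Then
$$\mathbb P\big(c(a,n)\le i,\ \xi_{-a-1}<1-\rho\big)\le\frac{(i+1)^2}{2\rho(N+1)}.$$

*Proof.* For $h\in[0,1]$ not an entry of $T=T(a,n)$, let $\kappa(h)$ be the column in which the column insertion of $h$ into $T$ ends. So $c(a,n)=\kappa(\xi_{-a-1})$. For example, if $T$ is one box with entry $x$, then $\kappa(h)=0$ for $h>x$ and $\kappa(h)=1$ for $h<x$.

**Step 1. $\kappa$ is weakly decreasing.** This makes the set of letters with small column an interval ending at $1$. Let $h<h'$, and compare the two insertions into the same $T$. Suppose the values inserted into some column are $u\le u'$. If $u$ exceeds the whole column, so does $u'$: the insertion of $h'$ ends no later. If both bump, the smallest entry larger than $u$ is at most the smallest entry larger than $u'$, so the inequality passes to the next column. Hence $\kappa(h')\le\kappa(h)$, and up to finitely many points $\{h:\kappa(h)\le i\}$ is an interval with right endpoint $1$. Let $V=V(T)$ be its length.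

**Step 2. If $h<h'$ and one column-inserts first $h$, then $h'$, the second new box is in a column weakly left of the first.** This lets us bound $\mathbb EV^2$ by actual steps of the process. Consider the first column. If $h$ is put on top, it is the largest entry, so $h'>h$ is put on top too, in the same column. If $h$ bumps $z$, then the column now contains $h$ in place of $z$. Either $h'$ is put on top, and its new box is strictly to the left of that of $h$; or $h'$ bumps some $z'>h'>h$. In the latter case $z'\ne h$ and $z'\ne z$, so $z'$ was already in the old column; as $z$ was the smallest entry larger than $h$ there, $z'>z$. So the next column receives first $z$, then $z'>z$, and we are in the same situation. Induct on columns.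

**Step 3. Second moment of $V$.** Let $H=\xi_{-a-1}$ and $H'=\xi_{-a-2}$, independent of each other and of $T$. By symmetry, and then by Step 2 (if $H<H'$, then $c(a+1,n)\le c(a,n)$),
$$\mathbb EV^2=2\,\mathbb P\big(H<H',\kappa(H)\le i,\kappa(H')\le i\big)\le2\,\mathbb P\big(H<H',\kappa(H)\le i\big)\le2\,\mathbb P\big(c(a,n)\le i,\ c(a+1,n)\le i\big).$$
By (2) with $r=2$ and Cauchy–Schwarz (for given $p,q$ the map $\lambda\mapsto\lambda+e_p+e_q$ is injective),
$$\mathbb P(c(a,n)=p,\ c(a+1,n)=q)\le\sum_{\lambda\vdash N}\frac{f^\lambda f^{\lambda+e_p+e_q}}{(N+2)!}\le\frac{\sqrt{N!\,(N+2)!}}{(N+2)!}\le\frac1{N+1}.$$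
Summing over $p,q\le i$ gives $\mathbb EV^2\le2(i+1)^2/(N+1)$.

**Step 4. Conclusion.** Given $T$, the event in the lemma has probability $(V-\rho)^+$, because $\xi_{-a-1}$ is independent of $T$. From $(V-2\rho)^2\ge0$ we get $(V-\rho)^+\le V^2/(4\rho)$. Take expectations. $\square$

## 4. Four points at which the limit law is wrong

**Theorem 8.** The conjecture is false. There are $k\in\mathbb N$ and $j\in\{2,\dots,k\}$ such that the law of $x_m$ at the four points $(\frac{j-1}k,2),(\frac jk,2),(\frac{j-1}k,1),(\frac jk,1)$ does not converge to the law of $\mathcal N$ at these points.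

*Proof.* The plan is to catch the transition $(1,0)\to(2,1)$ on the lines $t=2$, $t'=1$ in one of $k$ short windows. For $2\le j\le k$ let
$$A_j=\Big\{\mathcal N_{\frac{j-1}k,2}=1,\ \mathcal N_{\frac jk,2}=2,\ \mathcal N_{\frac{j-1}k,1}=0,\ \mathcal N_{\frac jk,1}=1\Big\},$$
and let $B_j^m$ be the same event for $x_m$. Both $\mathcal N_{\cdot,1}$ and $x_m(\cdot,1)$ are nondecreasing in $s$ and leave $0$ only once. So the $A_j$ are disjoint, and so are the $B^m_j$.

**Step 1. For the Poisson process the transition is likely.** With probability $e^{-1}e^{-1}=e^{-2}$, $\mathcal N$ has exactly one point in $[0,1]\times(1,2]$, with abscissa $\alpha$, and exactly one in $[0,1]\times[0,1]$, with abscissa $\beta$. Given this, $\alpha$ and $\beta$ are independent and uniform, and $\alpha$ lies in an earlier cell $(\frac{j'-1}k,\frac{j'}k]$ than $\beta$ with probability $\frac12(1-\frac1k)$. Then $A_j$ holds for the cell $j\ge2$ of $\beta$. Hence $\sum_j\mathbb P(A_j)\ge\frac12e^{-2}(1-\frac1k)$.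

**Step 2. In the model, confine the relevant letters.** Let $n=\lfloor m^2/4\rfloor\le n'=\lfloor m^2\rfloor$ and $U>0$. Let $G_m$ be the event that for some $0\le a<\lfloor m\rfloor$ we have $c(a,n)\le1$ and $\xi_{-a-1}<1-U/m$. By Lemma 7 with $i=1$, $\rho=U/m$, and since $n+1>m^2/4$,
$$\mathbb P(G_m)\le m\cdot\frac{4}{2(U/m)(n+1)}=\frac{2m^2}{U(n+1)}\le\frac8U.$$

**Step 3. In the model, the transition needs two letters near $1$ in one window.** Suppose $B_j^m$ holds and $G_m$ does not. By Lemma 1 the walks move by unit steps. So there are $a,a'\in\big[\lfloor m\frac{j-1}k\rfloor,\lfloor m\frac jk\rfloor\big)$ such that $X(\cdot,n)$ jumps $1\to2$ at the step $a\to a+1$, hence $c(a,n)=1$; and $X(\cdot,n')$ jumps $0\to1$ at $a'\to a'+1$, hence $c(a',n')=0$. If $a=a'$, Lemma 6(ii) would give $1=X(a,n)=X(a,n')=0$. So $a\ne a'$. By Lemma 2 also $c(a',n)=0$. As $G_m$ fails, $\xi_{-a-1}\ge1-U/m$ and $\xi_{-a'-1}\ge1-U/m$.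

**Step 4. Count pairs.** A window contains at most $m/k+1$ integers, so at most $\frac12(\frac mk+1)^2$ pairs of distinct indices; each pair has both letters $\ge1-U/m$ with probability $U^2/m^2$ (for $m\ge U$). As the $B_j^m$ are disjoint,
$$\sum_j\mathbb P(B^m_j)\le\frac8U+k\cdot\frac12\Big(\frac mk+1\Big)^2\frac{U^2}{m^2},\qquad\limsup_{m\to\infty}\sum_j\mathbb P(B^m_j)\le\frac8U+\frac{U^2}{2k}.$$

**Step 5. Compare.** Take $U=160$, $k=10^7$. The last bound is $0.05+0.00128<0.052$, whereas $\sum_j\mathbb P(A_j)\ge\frac12e^{-2}(1-10^{-7})>0.067$. So $\mathbb P(B_j^m)\not\to\mathbb P(A_j)$ for some $j$. These are probabilities of single values of an integer vector, so the laws at the four points do not converge as conjectured. $\blacksquare$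

**Remark.** With Lemma 4 at hand, Steps 2 and 4 have a shorter variant. By Step 3 without the letters, $\bigcup_jB^m_j$ requires two distinct indices in one window with $c(\cdot,n)\le1$. By Lemma 4 ($t=2$, $K=2$, $a_1=0$, $a_2=\lfloor m\rfloor$), up to an error $o(1)$ we may compute with $\bar D$, for which an entry is $\le1$ with probability $4/m$; so $\limsup\sum_j\mathbb P(B_j^m)\le\lim k\cdot\frac12(\frac mk+1)^2\frac{16}{m^2}=\frac8k$. The proof above uses only (F1)–(F4) and holds with explicit bounds at finite $m$.

How much of the conjecture survives? The obstruction concerned points $(\frac{j-1}{k},1)$ and $(\frac jk,2)$ that are strictly ordered in both coordinates. We now show that without such pairs the conjecture is true.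

## 5. What the recording tableau knows

For a sequence of points with $s$ increasing and $t$ decreasing, both $a=\lfloor ms\rfloor$ and $n=\lfloor m^2/t^2\rfloor$ increase, so the word only grows. The right bookkeeping is: the past is a function of the recording tableau, and the future depends on the recording tableau only through its shape.

**Lemma 9.** (a) $X(a',n')$ is a function of $Q(a,n)$ whenever $a'\le a$ and $n'\le n$.

(b) Given $Q(a,n)$, the law of $(\lambda(a'',n))_{a''\ge a}$ depends only on $\lambda(a,n)$, and so does the law of $(\lambda(a,n''))_{n''\ge n}$.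

(c) $X(a,n_2)=\Psi\big(X(a,n_1);(\lambda(a,n))_{n_1\le n\le n_2}\big)$ for a deterministic function $\Psi$.

*Proof.* (a) Let $\sigma$ be the inverse of $w(a,n)$, so $P(\sigma)=Q(a,n)$ by (F3). Let $I$ be the set of positions of $w(a',n')$, an interval of the set of positions of $w(a,n)$. By (F3), $R=P(\sigma|_I)$ is determined by $Q(a,n)$, and $\sigma|_I$ is the inverse of $w(a',n')$, so $\lambda(a',n')=\operatorname{sh}R$. In the inverse of $w^\infty(a',n')$ the letter $0$, the position of $\infty$, comes last, because $\infty$ is the largest value. So this inverse is $\sigma|_I$ followed by $0$, and $\mu(a',n')$ is the shape of the row insertion of $0$ into $R$. The box $\mu(a',n')/\lambda(a',n')$, hence $X(a',n')$, is determined.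

(b) The relative order of the letters of $w(a,n)$ is uniform and independent of the set of their values. Given $Q(a,n)$, by the Robinson–Schensted bijection the tableau of ranks of the entries of $T(a,n)$ is uniform among standard tableaux of shape $\lambda(a,n)$, and the set of values is an independent sample of uniform variables. So the conditional law of $T(a,n)$ depends only on $\lambda(a,n)$. The later shapes are obtained from $T(a,n)$ by column-inserting, respectively row-inserting, fresh independent $\xi$'s.

(c) At $(a,n)$, the box of $\infty$ is the one on top of column $X(a,n)$ of $\lambda(a,n)$. Insert $\xi_{n+1}$. If $\infty$ stays, its box is not in $\lambda(a,n+1)$ by (F1), so the new box $\lambda(a,n+1)/\lambda(a,n)$ is a different one. If $\infty$ is bumped, the bumping entry takes its box, so the new box is the old box of $\infty$; and $\infty$ is appended to the next row, in the column equal to the length of that row of $\lambda(a,n)$. So the shapes decide what happens at each step. (Put $\Psi=0$ for arguments that do not occur.) $\square$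

Example for (c): in the table with $a=1$, $X(1,0)=1$, so $\infty$ is at $(1,0)$. The shapes are $\lambda(1,0)=(1)$ and $\lambda(1,1)=(2)$; the new box is $(1,0)$, so $\infty$ is bumped to row $1$, which was empty, and $X(1,1)=0$.

## 6. Antichains: the conjecture holds

**Theorem 10.** If $0<s_1\le\dots\le s_k$ and $t_1\ge\dots\ge t_k>0$, then $(x_m(s_j,t_j))_{j\le k}$ converges in distribution to $(\mathcal N_{s_j,t_j})_{j\le k}$. In particular the conjecture holds for $k=1$, along lines $t=$ const, and along lines $s=$ const.

*Proof.* Follow the path $(0,t_1)\to(s_1,t_1)\to(s_2,t_1)\to(s_2,t_2)\to(s_3,t_2)\to\cdots\to(s_k,t_k)$, made of right moves ($t$ fixed) and down moves ($s$ fixed); trivial moves are omitted. It passes through all the points $(s_j,t_j)$. At a path point $(s,t)$ put $a=\lfloor ms\rfloor$, $n=\lfloor m^2/t^2\rfloor$, let $H$ be the vector of values of $X$ at the path points visited so far, and $H^{\mathcal N}$ the corresponding vector for $\mathcal N$. We show by induction along the path that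
$$\mathrm{law}(H,\lambda(a,n))\approx\mathrm{law}(H^{\mathcal N})\otimes\mathrm{Pl}_{a+n}.\tag{6}$$
At the end this contains the theorem. At the start $H=0$ by Lemma 1, and (6) is exact. By Lemma 9(a), $H$ is always a function of $Q(a,n)$.

**Step 1. How $\mathcal N$ moves along the path.** This tells us what to aim for. The history at $(s,t)$ involves rectangles $[0,s'']\times[0,t'']$ with $s''\le s$, $t''\ge t$. A right move $s\to s'$ adds the count of $(s,s']\times[0,t]$, which is disjoint from all these rectangles: an independent Poisson$((s'-s)t)$ variable. For a down move $t\to t'$: the history is determined by the points of $\mathcal N$ outside $[0,s]\times[0,t]$ and the abscissae of the points inside. Given these, the ordinates of the points inside are i.i.d. uniform on $[0,t]$. So, conditionally on the history, the value $k$ is replaced by a Binomial$(k,t'/t)$ variable.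

**Step 2. Right move $(a_1,n)\to(a_2,n)$.** Let $D=(c(a,n)\wedge K)_{a_1\le a<a_2}$. Since $H$ is a function of $Q(a_1,n)$, Lemma 9(b) says that $(D,\lambda(a_2,n))$ is produced from $\lambda(a_1,n)$ by a random kernel that does not look at $H$. Applying this kernel to (6) at $(a_1,n)$, where $\lambda(a_1,n)$ has exactly the law $\mathrm{Pl}_{a_1+n}$, and then Lemma 4,
$$\mathrm{law}(H,D,\lambda(a_2,n))\approx\mathrm{law}(H^{\mathcal N})\otimes\mathrm{law}(D,\lambda(a_2,n))\approx\mathrm{law}(H^{\mathcal N})\otimes\mathrm{law}(\bar D)\otimes\mathrm{Pl}_{a_2+n}.$$
By (3), from the last value $x$ of $H$ the new truncated value is $\min(K,x+\mathrm{Bin}(a_2-a_1,t/m))$ up to $o(1)$ in total variation. Since $(a_2-a_1)t/m\to(s'-s)t$, this is $\approx\min(K,x+\mathrm{Poi}((s'-s)t))$, uniformly in $x$. This is (6) at the new point with the new coordinate truncated at $K$; by (4) the truncation can be removed.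

**Step 3. Down move $(a,n_1)\to(a,n_2)$, reduced to one kernel.** Let the move be from $t_1$ to $t_2<t_1$ (only in this step and the next are these the two heights of the move). Let $N_i=a+n_i$, $r=t_2/t_1$, and let $\Gamma=(\lambda(a,n))_{n_1\le n\le n_2}$. By (2), the law of $\Gamma$ depends only on $N_1,N_2$. Let $\theta_k$ be the law of $(\Psi(k;\Gamma),\ \text{last shape of }\Gamma)$. By Lemma 9(b) and (6), $\mathrm{law}(H,\Gamma)\approx\mathrm{law}(H^{\mathcal N})\otimes\mathrm{law}(\Gamma)$. By Lemma 9(c), the law of $(H,X(a,n_2),\lambda(a,n_2))$ is therefore $\approx\mathrm{law}(H^{\mathcal N})(dh)\,\theta_{k(h)}$, where $k(h)$ is the last coordinate of $h$. So it suffices to show, for each fixed $k$,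
$$\theta_k\approx\mathrm{Bin}(k,r)\otimes\mathrm{Pl}_{N_2};\tag{7}$$
indeed, then the sum over $h$ of $\mathbb P(H^{\mathcal N}=h)$ times the distance in (7) for $k(h)$ tends to $0$ by dominated convergence, and Step 1 gives (6) at the new point.

**Step 4. The kernel is known on all Poisson mixtures, hence known.** The purpose is to prove (7), for which we have no direct description of $\theta_k$; but Proposition 5(b) gives the law of $X$ before and after the move for *every* value of $s$. Let $s>0$ be arbitrary, $a'=\lfloor ms\rfloor$ and $n_i'=N_i-a'$. Since $a$ and $a'$ are $O(m)$, $n_i't_i^2/m^2\to1$. The chain $(\lambda(a',n))_{n_1'\le n\le n_2'}$ runs between the same sizes $N_1,N_2$, so it has the same law as $\Gamma$. By (5) at $(a',n_1')$ and Lemma 9, exactly as in Step 3,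
$$\mathrm{law}\big(X(a',n_2'),\lambda(a',n_2')\big)\approx\sum_{k\ge0}\mathrm{Poi}(st_1)(k)\,\theta_k .$$
By (5) at $(a',n_2')$, and since binomial thinning of a Poisson variable is Poisson, the same law is
$$\approx\mathrm{Poi}(st_2)\otimes\mathrm{Pl}_{N_2}=\sum_{k\ge0}\mathrm{Poi}(st_1)(k)\,\mathrm{Bin}(k,r)\otimes\mathrm{Pl}_{N_2}.$$
Here $\theta_k$ does not depend on $s$. Take any functions $|g_m|\le1$ and put
$$u_k(m)=\int g_m\,d\big(\theta_k-\mathrm{Bin}(k,r)\otimes\mathrm{Pl}_{N_2}\big)\in[-2,2],\qquad G_m(z)=\sum_{k\ge0}\frac{(t_1z)^k}{k!}\,u_k(m).$$
The $G_m$ are entire, $|G_m(z)|\le2e^{t_1|z|}$, and comparing the two displays (and multiplying by $e^{st_1}$) gives $G_m(s)\to0$ for every $s>0$. Vitali's theorem says that holomorphic functions that are locally uniformly bounded on a connected open set, and converge on a subset with an accumulation point in it, converge locally uniformly. Apply it along any sequence $m\to\infty$: $G_m\to0$ locally uniformly on $\mathbb C$, so each Taylor coefficient tends to $0$, that is, $u_k(m)\to0$ for each $k$. For a given $k$, choose $g_m$ as the sign of the signed measure; then $u_k(m)$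 is its total variation norm, and (7) follows. $\blacksquare$

## 7. Two strictly comparable points already fail

A pair of points that does not satisfy the hypothesis of Theorem 10 in either order is strictly comparable: $s'<s$ and $t'<t$. The argument of Section 4 used the joint law at four points, so it leaves open whether pairs are fine. They are not.

**Theorem 11.** Let $S>0$ and $0<T_2<T_1$. There are $0<s'<s\le S$ and $T_2\le t'<t\le T_1$ such that $\big(x_m(s',t'),x_m(s,t)\big)$ does not converge in distribution to $\big(\mathcal N_{s',t'},\mathcal N_{s,t}\big)$.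

So the conjecture is true for $k=1$ and false for $k=2$, and by Theorem 10 a failing pair is necessarily strictly comparable.

*Proof.* We assume that all such pairs converge as conjectured, derive from this a structural property of limits, and show that this property would make the forbidden coincidence happen somewhere with a probability bounded below. Decreasing $S$, we may take $S$ rational.

**Step 0. A limit field and its level lines.** This step provides objects on which pair laws can be used. Let $I=\mathbb Q\cap[0,S]$, and let $J\subset[T_2,T_1]$ be countable and dense, with $T_1,T_2\in J$. One-point laws converge by Theorem 10, so they are tight. By a diagonal argument, along a subsequence $m\to\infty$ all finite-dimensional laws of $x_m$ on $I\times J$ converge, and by Kolmogorov's extension theorem the limits are those of an $\mathbb N_0$-valued field $Y(s,t)$ on $I\times J$. It is a.s. nondecreasing in $s$ (Lemma 1) and in $t$ (Lemma 6(i)), with $Y(0,t)=0$, and by Theorem 10 it has the law of $\mathcal N$ on antichains. Put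
$$s_i(t)=\inf\{s\in I:\ Y(s,t)\ge i\}\qquad(=\infty\text{ if the set is empty}),$$
and let $s_i^{\mathcal N}(t)$ be the analogue for $\mathcal N$, which is the abscissa of the $i$-th point (from the left) of height $\le t$ if this is $\le S$, and $\infty$ otherwise. For fixed $t$, $(Y(s,t))_{s\in I}$ has the law of a rate-$t$ Poisson process restricted to $I$. So a.s. $s_1(t)<s_2(t)$ unless both are infinite, $s_i(t)\notin I$ (in particular $s_i(t)\neq S$), and for $s\in I$
$$\{s_i(t)>s\}=\{Y(s,t)<i\}\quad\text{up to a null set}.$$
Moreover $s_i(t)$ weakly increases as $t$ decreases.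

**Step 1. For $t'<t$ in $J$, with $\alpha=s_1(t)$, $\beta=s_2(t)$, $\gamma=s_1(t')$: a.s., if $\gamma<S$, then $\gamma=\alpha$ or $\gamma\ge\beta$.** This is where the assumption on pairs enters. For $\mathcal N$ the property is clear, since the first point of height $\le t'$ is one of the points of height $\le t$. We transfer it by comparing two probabilities.

First, $(\alpha,\gamma)$ has the law of $(\alpha^{\mathcal N},\gamma^{\mathcal N})$. Indeed, for $u,v\in I$ with $u\le v$, $\mathbb P(\alpha>u,\gamma>v)=\mathbb P(Y(u,t)=0,\,Y(v,t')=0)$ is an antichain probability; for $u>v$ it equals $\mathbb P(\alpha>u)$, because $\gamma\ge\alpha$. Both agree with those for $\mathcal N$, and these sets determine the joint law. Hence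
$$\mathbb P(\gamma=\alpha<S)=\mathbb P(\gamma^{\mathcal N}=\alpha^{\mathcal N}<S).$$

Second, for $u<v$ in $I$, $\mathbb P(\gamma\le u,\ \beta>v)=\mathbb P(Y(u,t')\ge1,\ Y(v,t)\le1)$ equals its analogue for $\mathcal N$: for $u>0$ by the assumption on the strictly comparable pair $(u,t'),(v,t)$, and for $u=0$ both are $0$. The sets $\{\gamma\le u,\beta>v\}$ with $u<v$ in $I$ are closed under intersection (take the smaller $u$ and the larger $v$). Their union is $\{\gamma<\beta,\ \gamma<S\}$: if $\gamma<\beta$ and $\gamma<S$, choose $u<v$ in $I$ with $\gamma<u<v<\min(\beta,S)$; the converse is clear. By inclusion–exclusion for finite unions, and continuity for the countable union,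
$$\mathbb P(\gamma<\beta,\gamma<S)=\mathbb P(\gamma^{\mathcal N}<\beta^{\mathcal N},\gamma^{\mathcal N}<S).$$
For $\mathcal N$, $\gamma^{\mathcal N}<S$ is the abscissa of one of the points of height $\le t$, and the only such point to the left of $\beta^{\mathcal N}$ is the first; so $\gamma^{\mathcal N}<\beta^{\mathcal N}$ holds iff $\gamma^{\mathcal N}=\alpha^{\mathcal N}$. Therefore $\mathbb P(\gamma<\beta,\gamma<S)=\mathbb P(\gamma=\alpha<S)$. Since a.s. $\{\gamma=\alpha<S\}\subset\{\gamma<\beta,\gamma<S\}$ (as $\alpha<\beta$ there), the two events agree up to a null set. This is the claim.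

**Step 2. An event of fixed probability that forces a crossing of level lines.** This gives the lower bound. Fix $p<q$ in $\mathbb Q\cap(0,S)$ and let
$$A=\{Y(p,T_1)\ge1,\ Y(p,T_2)=0,\ Y(q,T_2)\ge2\}.$$
The points $(p,T_1),(p,T_2),(q,T_2)$ form an antichain in the sense of Theorem 10, so
$$\mathbb P(A)=\kappa_0:=\big(1-e^{-p(T_1-T_2)}\big)\,e^{-pT_2}\,\mathbb P\big(\mathrm{Poi}((q-p)T_2)\ge2\big)>0.$$
Let $T_1=\tau_0>\tau_1>\dots>\tau_r=T_2$ be a partition with points in $J$. On $A$, a.s. $s_1(T_1)\le p<s_1(T_2)\le s_2(T_2)\le q<S$. As $l$ runs from $0$ to $r$, $s_1(\tau_l)$ weakly increases from $s_1(T_1)$ to a strictly larger value. So for some $l$, $s_1(\tau_l)<s_1(\tau_{l+1})<S$, and Step 1, with $t=\tau_l$ and $t'=\tau_{l+1}$, gives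
$$s_2(\tau_l)\le s_1(\tau_{l+1})<S.\tag{8}$$

**Step 3. Split (8) on a grid.** We now bound the probability of (8) from above. Let $M\in\mathbb N$, $\eta=S/M$ and $g_j=j\eta\in I$ for $0\le j\le M$. The two numbers in (8) are a.s. not grid points. So if (8) holds for some $l$, then a.s. either some $g_j$ with $1\le j<M$ lies strictly between them (*far*), or both lie in the same open cell $(g_{j-1},g_j)$ (*near*).

**Step 4. The far case is rare for fine partitions.** If $s_2(\tau_l)<g<s_1(\tau_{l+1})$ with $g=g_j$, then $Y(g,\tau_l)\ge2$ and $Y(g,\tau_{l+1})=0$. By Theorem 10 for the line $s=g$, the probability is that of the same event for $\mathcal N$, which requires at least two points in $[0,g]\times(\tau_{l+1},\tau_l]$. Since $\mathbb P(\mathrm{Poi}(x)\ge2)\le\mathbb E\binom{\mathrm{Poi}(x)}2=\frac{x^2}2$, it is at most $\frac12S^2(\tau_l-\tau_{l+1})^2$. Summing over $j$ and $l$, the far case has total probability at most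
$$\tfrac12MS^2(T_1-T_2)\max_l(\tau_l-\tau_{l+1}).$$

**Step 5. The near case is rare for fine grids, uniformly in the partition.** Here the combinatorics of Sections 2 and 3 enters. The near case implies, for some $l,j$, the event
$$\mathcal B_{l,j}=\{Y(g_{j-1},\tau_l)\le1,\ Y(g_j,\tau_l)\ge2,\ Y(g_{j-1},\tau_{l+1})=0,\ Y(g_j,\tau_{l+1})\ge1\}.$$
$\mathbb P\big(\bigcup_{l,j}\mathcal B_{l,j}\big)$ is the limit along the subsequence of the probability of the same event for $x_m$. Put $n_l=\lfloor m^2/\tau_l^2\rfloor$, so $n_0\le n_1\le\dots\le n_r$. On the event for $x_m$ there are $l,j$ and $a,a'\in[\lfloor mg_{j-1}\rfloor,\lfloor mg_j\rfloor)$ such that $X(\cdot,n_l)$ jumps $1\to2$ at step $a$, and $X(\cdot,n_{l+1})$ jumps $0\to1$ at step $a'$. By Lemma 6(ii), $a\ne a'$. By Lemma 1 and Lemma 2, $c(a,n_0)\le c(a,n_l)=1$ and $c(a',n_0)\le c(a',n_{l+1})=0$: all lines have been compared with the single line $n_0$, which is why the partition will not matter. Fix $U>0$. By Lemma 7 with $i=1$, $\rho=U/m$, the event that for some $0\le\tilde a<\lfloor mS\rfloor$ we have $c(\tilde a,n_0)\le1$ and $\xi_{-\tilde a-1}<1-U/m$ has probability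 at most
$$Sm\cdot\frac{2m}{U(n_0+1)}\le\frac{2ST_1^2}U,$$
because $n_0+1>m^2/T_1^2$. Off this event, $\xi_{-a-1},\xi_{-a'-1}\ge1-U/m$ for two distinct indices in one of the $M$ cells, each containing at most $\eta m+1$ integers. This has probability at most $\frac M2(\eta m+1)^2\frac{U^2}{m^2}\to\frac12M\eta^2U^2=\frac12S\eta U^2$. Hence, for all partitions,
$$\mathbb P\Big(\bigcup_{l,j}\mathcal B_{l,j}\Big)\le\frac{2ST_1^2}U+\frac{S\eta U^2}2.$$

**Step 6. Choose the parameters.** Choose $U$ large, then $M$ large, so that $\eta$ is small and the near bound is $<\kappa_0/2$. With $M$ fixed, choose the partition so fine that the far bound is $<\kappa_0/2$. By Steps 2 and 3, $\kappa_0=\mathbb P(A)\le\text{far}+\text{near}<\kappa_0$, a contradiction. $\blacksquare$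

## 8. Level lines of different index never share an abscissa

The obstruction can be stated for every subsequential limit, without assuming anything about pairs.

**Proposition 12.** Let $Y$ be any subsequential limit of $x_m$ (finite-dimensional distributions, on a countable dense set $(\mathbb Q\cap[0,\infty))\times J$, $J\subset(0,\infty)$), and let $s_i(t)=\inf\{s\in\mathbb Q\cap[0,\infty):Y(s,t)\ge i\}$. For $t'<t$ in $J$ and $i\ne j$, a.s. there is no $s<\infty$ with $s_i(t)=s_j(t')=s$. For $\mathcal N$, by contrast, $\mathbb P\big(s_2^{\mathcal N}(t)=s_1^{\mathcal N}(t')\big)>0$.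

*Proof.* Here $i,j\ge1$. **Step 1. Discretize.** We bound the probability that $s_i(t)$ and $s_j(t')$ lie in a common cell of the grid $\eta\mathbb Z\cap[0,S]$, with $\eta,S$ rational and $S/\eta\in\mathbb N$. By Theorem 10 for a single line, both a.s. avoid grid points. So for a cell $(g,g+\eta)$ the event is, up to null sets, $Y(g,t)<i\le Y(g+\eta,t)$ and $Y(g,t')<j\le Y(g+\eta,t')$. It concerns finitely many points, and its probability is a limit of the corresponding probabilities for $x_m$.

**Step 2. Two distinct steps with small columns on one line.** Let $n=\lfloor m^2/t^2\rfloor\le n'=\lfloor m^2/t'^2\rfloor$. On the event for $x_m$ there are indices $a,a'$ in $[\lfloor mg\rfloor,\lfloor m(g+\eta)\rfloor)$ at which $X(\cdot,n)$ jumps $i-1\to i$ and $X(\cdot,n')$ jumps $j-1\to j$. If $a=a'$, Lemma 6(ii) would give $i-1=j-1$. So $a\ne a'$. By Lemmas 1 and 2, $c(a,n)=i-1$ and $c(a',n)\le c(a',n')=j-1$. Thus both are at most $K:=\max(i,j)-1$.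

**Step 3. Count.** Fix $U>0$. By Lemma 7 with $\rho=U/m$ and column bound $K$, the probability that for some $\tilde a<\lfloor mS\rfloor$ we have $c(\tilde a,n)\le K$ and $\xi_{-\tilde a-1}<1-U/m$ is at most $Sm\cdot\frac{(K+1)^2m}{2U(n+1)}\le\frac{(K+1)^2St^2}{2U}$. Off this event, two distinct indices in one of the $S/\eta$ cells have letters $\ge1-U/m$, with probability at most $\frac{S}{2\eta}(\eta m+1)^2\frac{U^2}{m^2}\to\frac12S\eta U^2$. So the limiting probability of a common cell is at most
$$\frac{(K+1)^2St^2}{2U}+\frac{S\eta U^2}2.$$
If $s_i(t)=s_j(t')<S$, then a.s. they lie in a common cell, for every $\eta$. Let $\eta\to0$, then $U\to\infty$, then $S\to\infty$.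

**Step 4. The Poisson process.** With positive probability, the first two points (by abscissa) of $\mathcal N$ of height $\le t$ have heights in $(t',t]$ and in $[0,t']$, in this order. Then the second of them is the first point of height $\le t'$, so $s_2^{\mathcal N}(t)=s_1^{\mathcal N}(t')$. $\square$

In the Poisson process one point of height $\le t'$ raises $\mathcal N_{\cdot,t}$ and $\mathcal N_{\cdot,t'}$ at the same abscissa, so level lines with different indices share abscissae. In the insertion model they never do, although by Theorem 10 all antichain marginals agree with those of $\mathcal N$. The arguments above do not identify the true limit of $x_m$, and they do not show that a limit exists.
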